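\title{Block-transitive 3-designs with arbitrarily long chains of invariant partitions}

\begin{abstract}
We show that for every $s\ge 2$ there are non-complete $3$-designs with a block-transitive automorphism group that preserves a chain of $s-1$ nested nontrivial partitions of the points. All indices of the chain except the last can be prescribed, and infinitely many values of the last index then occur. The blocks form one orbit of the full stabilizer of the chain. The numbers of points and the block sizes come from solutions of a Pell-type equation, and a base block is obtained by rounding the expected intersection pattern of a random subset. A variance argument shows that no such $t$-design exists for $t\ge4$.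
\end{abstract}

\section{Introduction}

A \emph{$t$-$(v,k,\lambda)$ design} is a pair $\mathcal D=(\mathcal P,\mathcal B)$, where $\mathcal P$ is a set of $v$ \emph{points} and $\mathcal B$ is a set of $k$-element subsets of $\mathcal P$, called \emph{blocks}, such that every set of $t$ points lies in exactly $\lambda$ blocks. Throughout, designs are nondegenerate: $t<k<v$, $\lambda\ge1$, and $\mathcal D$ is \emph{non-complete}, which means that some $k$-subset of $\mathcal P$ is not a block. An \emph{automorphism} of $\mathcal D$ is a permutation of $\mathcal P$ that preserves $\mathcal B$.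

Let $G$ be a group of permutations of $\mathcal P$. A partition $\mathcal C$ of $\mathcal P$ is \emph{$G$-invariant} if $G$ maps classes of $\mathcal C$ to classes of $\mathcal C$. We write $\mathcal C'\prec\mathcal C$ if every class of $\mathcal C'$ is contained in a class of $\mathcal C$ and at least one of these inclusions is proper. For $s\ge2$, the group $G$ is \emph{$s$-chain-imprimitive} if it is transitive on $\mathcal P$ and there are $G$-invariant partitions
\begin{equation}\label{eq:chain}
\mathcal C_0\prec\mathcal C_1\prec\cdots\prec\mathcal C_{s-1}\prec\mathcal C_s ,
\end{equation}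
where $\mathcal C_0$ is the partition into singletons and $\mathcal C_s=\{\mathcal P\}$. For $s=2$ this is ordinary imprimitivity. A design is an \emph{$s$-chain-imprimitive block-transitive design} if it has a group of automorphisms that is transitive on blocks and $s$-chain-imprimitive on points. We answer the following question, which comes from Amarra, Devillers and Praeger~\cite{ADP}: for which $s\ge3$ is there an $s$-chain-imprimitive block-transitive $3$-design, and is $s$ bounded?

The conditions in this definition pull against each other. Seen through at most $t$ points, the blocks of a $t$-design are distributed like all $k$-subsets of $\mathcal P$. A chain \eqref{eq:chain}, on the other hand, sorts pairs of points into $s$ kinds, according to the finest partition that puts both points in one class, and it sorts triples into as many as $\binom s2+s$ kinds. Under a block-transitive group that preserves the chain, all blocks contain the same number of triples of a given kind, and in a $3$-design this number has to be the average over all $k$-subsets. So each kind of triple gives a rational number that must be an integer, and a single $k$-set must attain all these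 averages at once. The number of conditions grows quadratically in $s$, and for $4$-designs the analogous conditions are contradictory already for $s=2$. One might therefore expect a bound on $s$ for $3$-designs. There is none.

\begin{theorem}\label{thm:main}
Let $s\ge2$ and let $e_1,\dots,e_{s-1}\ge2$ be arbitrary integers. Then for infinitely many integers $e_s$ there is a non-complete $3$-$(v,k,\lambda)$ design with $v=e_1e_2\cdots e_s$ and $3<k<v$, and a block-transitive group $G$ of automorphisms that is $s$-chain-imprimitive on points via a chain $\mathcal C_0\prec\cdots\prec\mathcal C_s$ in which each $\mathcal C_i$-class is a union of exactly $e_i$ classes of $\mathcal C_{i-1}$.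
\end{theorem}

In particular, $s$-chain-imprimitive block-transitive $3$-designs exist for every $s\ge3$, and also for $s=2$. The value $t=3$ is best possible.

\begin{theorem}\label{thm:sharp}
For $t\ge1$ and $s\ge2$, an $s$-chain-imprimitive block-transitive $t$-design exists if and only if $t\le3$.
\end{theorem}

Section~\ref{sec:four} proves the nonexistence half of Theorem~\ref{thm:sharp}. For Theorem~\ref{thm:main} we let $G$ be the full stabilizer of a chain and look for one $k$-set $B$ whose orbit is a $3$-design. Section~\ref{sec:group} turns this into a system of linear equations, whose coefficients depend only on $e_1,\dots,e_{s-1}$, for the numbers of $\mathcal C_{s-1}$-classes that $B$ meets in each possible way; all the integrality conditions reduce to conditions on the two numbers $k(k-1)/(v-1)$ and $k(k-1)(k-2)/((v-1)(v-2))$. Section~\ref{sec:small} solves the system by hand in the two smallest cases. Section~\ref{sec:arith} produces suitable pairs $(v,k)$, and Section~\ref{sec:round} solves the system in general.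

\medskip
\noindent\textbf{Notation.} We write $(x)_j=x(x-1)\cdots(x-j+1)$, with $(x)_0=1$. For given $v$ and $k$ we put
\[
\theta_j=\frac{(k)_j}{(v)_j}=\binom kj\Big/\binom vj=\binom{v-j}{k-j}\Big/\binom vk .
\]
By the last expression, $\theta_j$ is the proportion of $k$-subsets of a $v$-set that contain a given $j$-subset.

\section{The obstruction for $t\ge4$}\label{sec:four}

We begin with the standard fact that makes precise how a design imitates the family of all $k$-subsets.

\begin{lemma}\label{lem:standard}
In a $t$-$(v,k,\lambda)$ design $(\mathcal P,\mathcal B)$, for $1\le j\le t$ every $j$-set of points lies in exactly $\theta_j|\mathcal B|$ blocks. In particular a $t$-design is a $j$-design.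
\end{lemma}

\begin{proof}
Let $J$ be a $j$-set lying in $\lambda_J$ blocks. Counting pairs $(T,B)$ with $J\subseteq T\subseteq B$, $|T|=t$ and $B\in\mathcal B$ gives $\lambda_J\binom{k-j}{t-j}=\lambda\binom{v-j}{t-j}$, so $\lambda_J=\lambda_j$ does not depend on $J$. Counting pairs $(J,B)$ with $J\subseteq B$ gives $\lambda_j\binom vj=|\mathcal B|\binom kj$.
\end{proof}

The simplest quantity that an invariant partition attaches to a block is the number of pairs of points of the block that lie in a common class. The next lemma says that this quantity does distinguish between $k$-subsets.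

\begin{lemma}\label{lem:nonconstant}
Let $\mathcal C$ be a partition of a $v$-set into at least two classes, all of the same size at least $2$, and let $2\le k\le v-2$. For a subset $B$ let $X(B)$ be the number of $2$-subsets of $B$ that are contained in a class of $\mathcal C$. Then $X$ is not constant on the set of all $k$-subsets.
\end{lemma}

\begin{proof}
Choose two distinct classes $D,E$ and distinct points $x,x'\in D$ and $y,y'\in E$. If $S$ is a $(k-1)$-set avoiding $x$ and $y$, then $X(S\cup\{x\})=X(S)+|S\cap D|$ and $X(S\cup\{y\})=X(S)+|S\cap E|$. So if $X$ is constant on $k$-sets, then $|S\cap D|=|S\cap E|$ for every such $S$. Since $1\le k-1\le v-3$, there is a $(k-1)$-set $S$ that contains $x'$ and avoids $x,y,y'$. The set $S'=(S\setminus\{x'\})\cup\{y'\}$ also avoids $x$ and $y$, and $|S'\cap D|=|S\cap D|-1$ while $|S'\cap E|=|S\cap E|+1$. The required equality cannot hold for both $S$ and $S'$.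
\end{proof}

\begin{proposition}\label{prop:four}
For $t\ge4$ and $s\ge2$ there is no $s$-chain-imprimitive block-transitive $t$-design.
\end{proposition}

\begin{proof}
Suppose that $(\mathcal P,\mathcal B)$ is such a design, with group $G$ and chain \eqref{eq:chain}. We have $k>t\ge4$. We also have $k\le v-2$. Indeed, suppose that $k=v-1$. By Lemma~\ref{lem:standard} every point lies in the same number of blocks, so every point is omitted by the same number of blocks, and this number is positive because $\mathcal B\ne\emptyset$. Then every $(v-1)$-set is a block, contrary to non-completeness.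

Put $\mathcal C=\mathcal C_1$. It has at least two classes because $\mathcal C_1\prec\mathcal C_2$, which is where $s\ge2$ is used; some class has size at least $2$ because $\mathcal C_0\prec\mathcal C_1$; and all classes have the same size because $G$ is transitive on points. Let $X$ be as in Lemma~\ref{lem:nonconstant}. Since $G$ preserves $\mathcal C$ and is transitive on $\mathcal B$, the function $X$ is constant on $\mathcal B$.

Let $P,P'$ run over the $2$-subsets contained in classes of $\mathcal C$. Then $X(B)$ is the number of $P$ with $P\subseteq B$, and $X(B)^2$ is the number of ordered pairs $(P,P')$ with $P\cup P'\subseteq B$. Since $|P\cup P'|\le4\le t$, Lemma~\ref{lem:standard} shows that the averages of $X$ and $X^2$ over $\mathcal B$ are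
\[
\sum_P\theta_2\qquad\text{and}\qquad\sum_{P,P'}\theta_{|P\cup P'|}.
\]
These are also the averages over the set of all $k$-subsets. Hence $X$ has the same variance over all $k$-subsets as over $\mathcal B$, namely $0$. So $X$ is constant on all $k$-subsets, which contradicts Lemma~\ref{lem:nonconstant}.
\end{proof}

In a $3$-design the terms of $X^2$ with $P\cap P'=\emptyset$ are not controlled by Lemma~\ref{lem:standard}, so the variance of $X$ over the blocks is free to vanish. This is the room that Theorem~\ref{thm:main} exploits.

\begin{remark}\label{rem:complete}
Non-completeness serves only to exclude $k=v-1$. The family of all $(v-1)$-sets covers every $t$-set equally often, and every point-transitive group permutes it transitively, so without the assumption there would be trivial examples for all $s$ and $t$. For $2\le k\le v-2$, Lemma~\ref{lem:nonconstant} shows that an imprimitive group is never transitive on the set of all $k$-subsets.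
\end{remark}

\section{Orbits of the stabilizer of a chain}\label{sec:group}

\subsection{When is an orbit a design?}

A block-transitive design is an orbit $B^G=\{B^g: g\in G\}$ of one $k$-set $B$. The design property can be read off from $B$.

\begin{lemma}\label{lem:orbit}
Let $G$ be a group of permutations of a $v$-set $\mathcal P$, let $B$ be a $k$-subset and let $1\le j\le k$. All $j$-subsets of $\mathcal P$ lie in the same number of members of $B^G$ if and only if, for every orbit $O$ of $G$ on $j$-subsets, $B$ contains exactly $\theta_j|O|$ members of $O$. The common number is then $\theta_j|B^G|>0$.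
\end{lemma}

\begin{proof}
Every member of $O$ lies in the same number $\lambda_O$ of members of $B^G$, and every member of $B^G$ contains the same number $f_O$ of members of $O$. Counting incident pairs gives $|B^G|f_O=|O|\lambda_O$. So $f_O=\theta_j|O|$ if and only if $\lambda_O=\theta_j|B^G|$. Finally, if all $\lambda_O$ have a common value $\lambda$, then summing over $O$ gives $|B^G|\binom kj=\binom vj\lambda$, so $\lambda=\theta_j|B^G|$.
\end{proof}

If the condition of Lemma~\ref{lem:orbit} holds for a group, it holds for every larger group, since the orbits of the latter are unions of orbits of the former. So the best choice of $G$ is the group of all permutations that preserve the chain.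

\subsection{The chain and its group}

Let $e_1,\dots,e_s\ge2$, put $c_0=1$ and $c_i=e_1\cdots e_i$, and let
\[
\mathcal P=\mathcal P_s=\mathbb Z_{e_1}\times\cdots\times\mathbb Z_{e_s},\qquad v=c_s .
\]
Let $\mathcal C_i$ be the partition in which two points lie in the same class if and only if their coordinates $i+1,\dots,s$ agree. A class of $\mathcal C_i$ has $c_i$ points and is the union of $e_i$ classes of $\mathcal C_{i-1}$, one for each value of the $i$th coordinate, so these partitions form a chain \eqref{eq:chain}. Let $G=G_s$ be the group of all permutations of $\mathcal P$ that preserve every $\mathcal C_i$. The \emph{level} $\delta(x,y)$ of two points is the least $i$ such that $x$ and $y$ lie in a common $\mathcal C_i$-class. If the classes are drawn as the vertices of a rooted tree whose leaves are the points, then $\delta(x,y)$ is the height of the lowest common ancestor of $x$ and $y$. The group $G$ preserves $\delta$, and levels are the only invariants of a subset.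

\begin{lemma}\label{lem:extend}
Every bijection $\varphi\colon S\to S'$ between subsets of $\mathcal P_s$ that preserves $\delta$ extends to an element of $G_s$.
\end{lemma}

\begin{proof}
We use induction on $s$; for $s=0$ the set $\mathcal P_0$ is a single point and there is nothing to prove. Let $s\ge1$ and write points as $(x',z)$ with $x'\in\mathcal P_{s-1}$ and $z\in\mathbb Z_{e_s}$. Two points have the same last coordinate if and only if their level is at most $s-1$. Since $\varphi$ preserves levels, it induces a bijection from the set of last coordinates occurring in $S$ to the set of those occurring in $S'$. Extend it to a permutation $\pi$ of $\mathbb Z_{e_s}$. For each $z$, the map $\varphi$ sends the points of $S$ with last coordinate $z$ bijectively to the points of $S'$ with last coordinate $\pi(z)$; dropping last coordinates gives a level-preserving bijection between two (possibly empty) subsets of $\mathcal P_{s-1}$, and by induction it extends to some $g_z\in G_{s-1}$. The permutation $(x',z)\mapsto(g_z(x'),\pi(z))$ extends $\varphi$. It lies in $G_s$, because for $i\le s-1$ the $\mathcal C_i$-classes of $\mathcal P_s$ are the sets $D\times\{z\}$ with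 $D$ a $\mathcal C_i$-class of $\mathcal P_{s-1}$.
\end{proof}

Taking $|S|=1$, we see that $G$ is transitive, hence $s$-chain-imprimitive if $s\ge2$. Taking $|S|=2$, we see that the orbit of a pair is determined by its level $i\in\{1,\dots,s\}$. For triples, note that $\delta(x,z)\le\max\{\delta(x,y),\delta(y,z)\}$, because lying in a common $\mathcal C_i$-class is an equivalence relation. Hence the largest of the three levels in a triple occurs at least twice, and the multiset of levels, which we call the \emph{profile} of the triple, is $(i,j,j)$ with $i<j$ or $(i,i,i)$. Two triples with the same profile are related by a level-preserving bijection: in the case $(i,j,j)$ match the pairs of level $i$, in the case $(i,i,i)$ take any bijection. So the orbits of $G$ on triples are given by the profiles. The profile $(i,i,i)$ requires three $\mathcal C_{i-1}$-classes in one $\mathcal C_i$-class, so it occurs only if $e_i\ge3$.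

\subsection{Reduction to cells}

From now on $s\ge2$. In Theorem~\ref{thm:main} the numbers $e_1,\dots,e_{s-1}$ are fixed and $e_s$ is at our disposal, so we describe a subset $B$ by the way it meets the largest proper classes. Call the classes of $\mathcal C_{s-1}$ \emph{cells}, and put
\[
C=\mathcal P_{s-1},\qquad c=|C|=c_{s-1},\qquad d=e_s,\qquad v=cd .
\]
There are $d$ cells, and dropping the last coordinate identifies each of them with $C$, preserving levels. A \emph{type} is an orbit of $G_{s-1}$ on subsets of $C$, the empty set included; the type of a subset of a cell is the type of its image in $C$. Let $\mathcal T$ be the finite set of types. For $\tau\in\mathcal T$ let $|\tau|$ be the size of its members and $N_\tau$ the number of its members, and for $\sigma,\tau\in\mathcal T$ let $A(\sigma,\tau)$ be the number of subsets of type $\sigma$ of a fixed set of type $\tau$. All these data depend only on $e_1,\dots,e_{s-1}$. Let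
\[
\Sigma=\{\sigma\in\mathcal T:|\sigma|\le3\}
\]
be the set of \emph{small types}. By Lemma~\ref{lem:extend} for $G_{s-1}$, it consists of the empty type, the type of a point, the pairs of level $i$, and the triples of profile $(i,j,j)$ or $(i,i,i)$, with all levels at most $s-1$.

For $Y\subseteq\mathcal P$ let $n_\tau(Y)$ be the number of cells $D$ such that $Y\cap D$ has type $\tau$, and let $f_\sigma(Y)$ be the number of pairs $(D,Z)$, where $D$ is a cell and $Z\subseteq Y\cap D$ has type $\sigma$. For $\sigma\ne\emptyset$ this is the number of subsets of $Y$ that lie in a cell and have type $\sigma$; also $f_\emptyset(Y)=d$ and $f_\sigma(\mathcal P)=dN_\sigma$. Summing over cells gives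
\begin{equation}\label{eq:fn}
f_\sigma(Y)=\sum_{\tau\in\mathcal T}A(\sigma,\tau)\,n_\tau(Y).
\end{equation}
Given $k$, put
\[
\mu_\sigma=\theta_{|\sigma|}\,f_\sigma(\mathcal P)=\theta_{|\sigma|}\,dN_\sigma\qquad(\sigma\in\Sigma);
\]
this is the average of $f_\sigma$ over all $k$-subsets of $\mathcal P$. The next proposition shows that triples not contained in a cell impose no separate conditions.

\begin{proposition}\label{prop:reduce}
Let $3<k\le v-2$ and let $(n_\tau)_{\tau\in\mathcal T}$ be non-negative integers with
\begin{equation}\label{eq:system}
\sum_{\tau\in\mathcal T}A(\sigma,\tau)\,n_\tau=\mu_\sigma\qquad(\sigma\in\Sigma).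
\end{equation}
Then there is a $k$-subset $B$ of $\mathcal P$ with $n_\tau(B)=n_\tau$ for all $\tau$, and $(\mathcal P,B^G)$ is a non-complete $3$-design on which $G$ is block-transitive and $s$-chain-imprimitive.
\end{proposition}

\begin{proof}
For $\sigma=\emptyset$, equation \eqref{eq:system} reads $\sum_\tau n_\tau=d$. So we can assign the type $\tau$ to exactly $n_\tau$ cells, choose in each cell a subset of the assigned type, and let $B$ be the union. By \eqref{eq:fn}, $f_\sigma(B)=\mu_\sigma$ for all $\sigma\in\Sigma$. For the type of a point this says $|B|=\theta_1dc=k$.

For $Y\subseteq\mathcal P$ and a profile $\gamma$ let $g_\gamma(Y)$ be the number of triples in $Y$ of profile $\gamma$. By Lemma~\ref{lem:orbit} with $j=3$ we must show that $g_\gamma(B)=\theta_3\,g_\gamma(\mathcal P)$ for every $\gamma$. There are three cases.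

\emph{All levels in $\gamma$ are at most $s-1$.} Such triples lie in cells and form a small type $\sigma$, so $g_\gamma(B)=f_\sigma(B)=\mu_\sigma=\theta_3\,g_\gamma(\mathcal P)$.

\emph{$\gamma=(i,s,s)$ with $i\le s-1$.} Let $\sigma_i$ be the type of a pair of level $i$. Count the ways of choosing a pair of level $i$ in $Y$ and a third point of $Y$. If the third point lies outside the cell of the pair, we get a triple of profile $(i,s,s)$, and each such triple arises once. If it lies in the cell, we get a triple of some small type $\sigma$, and each such triple arises $A(\sigma_i,\sigma)$ times. Hence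
\begin{equation}\label{eq:flags}
(|Y|-2)\,f_{\sigma_i}(Y)=g_{(i,s,s)}(Y)+\sum_{|\sigma|=3}A(\sigma_i,\sigma)\,f_\sigma(Y).
\end{equation}
Since $(k-2)\theta_2=(v-2)\theta_3$, the left side of \eqref{eq:flags} for $Y=B$ is $\theta_3$ times the left side for $Y=\mathcal P$. The same holds for each term of the sum on the right. So it holds for the remaining term.

\emph{$\gamma=(s,s,s)$.} These are all the remaining triples, and $\binom k3=\theta_3\binom v3$. Subtracting the equalities for the other profiles gives the one for $(s,s,s)$.

So every triple lies in the same positive number of members of $B^G$. The function $X$ of Lemma~\ref{lem:nonconstant} for the partition $\mathcal C_1$ is $G$-invariant, hence constant on $B^G$; as $k\le v-2$, that lemma shows that $B^G$ is not the set of all $k$-subsets.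
\end{proof}

Nothing has been lost: if $(\mathcal P,B^G)$ is a $3$-design, then Lemma~\ref{lem:standard} and Lemma~\ref{lem:orbit} with $j=2,3$ give $f_\sigma(B)=\mu_\sigma$, so the numbers $n_\tau(B)$ solve \eqref{eq:system}. In particular all $\mu_\sigma$ must be integers. To see what this requires, put
\begin{equation}\label{eq:ab}
a=\frac{k(k-1)}{v-1},\qquad b=\frac{k(k-1)(k-2)}{(v-1)(v-2)},
\end{equation}
so that $\theta_2=a/v$ and $\theta_3=b/v$.

\begin{lemma}\label{lem:mu}
The numbers $\mu_\sigma$, $\sigma\in\Sigma$, are as follows, with $1\le i<j\le s-1$ in the fourth row and $1\le i\le s-1$ in the third and fifth.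
\[
\begin{array}{l|l|l}
\sigma & N_\sigma & \mu_\sigma\\ \hline
\text{empty} & 1 & d\\
\text{point} & c & k\\
\text{pair of level } i & \frac c2\,(c_i-c_{i-1}) & \frac a2\,(c_i-c_{i-1})\\[2pt]
\text{triple } (i,j,j) & \frac c2\,(c_i-c_{i-1})(c_j-c_{j-1}) & \frac b2\,(c_i-c_{i-1})(c_j-c_{j-1})\\[2pt]
\text{triple } (i,i,i) & \frac c6\,(c_i-c_{i-1})(c_i-2c_{i-1}) & \frac b6\,(c_i-c_{i-1})(c_i-2c_{i-1})
\end{array}
\]
If $a$ is an even integer, $b$ is an integer, and $3\mid b$ in case $3\mid c$, then all $\mu_\sigma$ are integers.
\end{lemma}

\begin{proof}
A point $x\in C$ is at level $i$ from the $c_i-c_{i-1}$ points that lie in its $\mathcal C_i$-class but not in its $\mathcal C_{i-1}$-class; this gives $c(c_i-c_{i-1})$ ordered pairs of level $i$. A triple of profile $(i,j,j)$ consists of a unique pair of level $i$, which lies in a $\mathcal C_{j-1}$-class, and a point outside that class but inside the $\mathcal C_j$-class of the pair. For an ordered triple of profile $(i,i,i)$, the third point lies in the $\mathcal C_i$-class of the first two and avoids their two $\mathcal C_{i-1}$-classes. This gives the column $N_\sigma$, and the column $\mu_\sigma$ follows from $dc=v$.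

For pairs, $\mu_\sigma$ is an integer because $a$ is even. For the profile $(i,j,j)$ we have $\mu_\sigma=\frac b2\,c_{i-1}(e_i-1)\,c_{j-1}(e_j-1)$; here $e_i\mid c_{j-1}$ because $i\le j-1$, and $e_i(e_i-1)$ is even. For the profile $(i,i,i)$ we have $\mu_\sigma=\frac b6\,c_{i-1}^2(e_i-1)(e_i-2)$. The product $(e_i-1)(e_i-2)$ is even, and it is divisible by $3$ unless $3\mid e_i$. In that case $3\mid c$, so $3\mid b$.
\end{proof}

Thus the many integrality conditions are all implied by three conditions on $a$ and $b$, however long the chain is.

\section{The two smallest cases}\label{sec:small}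

\subsection{Cells of size two}

Let $s=2$ and $e_1=2$, so $v=2d$ points are grouped into $d$ pairs. The types are determined by size; let $n_0,n_1,n_2$ be the numbers of cells that contain $0,1,2$ points of $B$. The system \eqref{eq:system} is
\[
n_0+n_1+n_2=d,\qquad n_1+2n_2=k,\qquad n_2=\tfrac a2 .
\]
It has a unique solution, which is integral if and only if $2(v-1)$ divides $k(k-1)$. If $v-1$ is a prime power, it divides one of the coprime numbers $k$ and $k-1$, which is impossible for $2\le k\le v-2$. The first even $v\geq 4$ for which $v-1$ is not a prime power is $v=16$, and there $k=6$ gives $a=2$ and $(n_0,n_1,n_2)=(3,4,1)$. So a block consists of one full cell and one point from each of four further cells, out of eight.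

We confirm directly that this is a $3$-design. A triple of profile $(1,2,2)$ consists of a cell and a further point. A block containing it has that cell as its full cell and takes single points from three of the six untouched cells, so there are $\binom63 2^3=160$ such blocks. A triple of profile $(2,2,2)$ meets three cells. Either one of them is the full cell, and two of the five untouched cells supply a point each, or one of the five untouched cells is full and one of the other four supplies a point. This gives $3\binom52 2^2+5\cdot4\cdot2=160$ blocks. We have a $3$-$(16,6,160)$ design.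

Here the problem is purely arithmetic, and $b$ plays no part because cells contain no triples.

\subsection{Cells of size four}

Let $s=3$ and $e_1=e_2=2$. A cell consists of two pairs, and $v=4d$. There are six types: the empty set, a point, a pair of level $1$, a pair of level $2$, a triple, which has profile $(1,2,2)$, and the whole cell. Denote the corresponding unknowns by $n_0,n_1,n_2,n_2',n_3,n_4$. A triple contains one pair of level $1$ and two of level $2$; the whole cell contains two pairs of level $1$, four pairs of level $2$ and four triples. With Lemma~\ref{lem:mu}, the system \eqref{eq:system} is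
\begin{align*}
n_0+n_1+n_2+n_2'+n_3+n_4&=d,\\
n_1+2n_2+2n_2'+3n_3+4n_4&=k,\\
n_2+n_3+2n_4&=\tfrac a2,\\
n_2'+2n_3+4n_4&=a,\\
n_3+4n_4&=b .
\end{align*}
The unknown $n_4=z$, which belongs to the only type outside $\Sigma$, is free, and the others are found from the bottom up without any division:
\begin{gather*}
n_3=b-4z,\qquad n_2'=a-2b+4z,\qquad n_2=\tfrac a2-b+2z,\\
n_1=k-3a+3b-4z,\qquad n_0=d-k+\tfrac{3a}2-b+z .
\end{gather*}
So if $a$ is even and $b$ is an integer, every integer $z$ gives an integral solution, and the difficulty is non-negativity. Suppose that $v\to\infty$ and $k/v\to\rho$ with $0<\rho<1$. Then $k,a,b$ are $4d\rho$, $4d\rho^2$, $4d\rho^3$ up to errors $o(d)$. A random $k$-set contains about $d\rho^4$ whole cells, and the choice $z=\lfloor d\rho^4\rfloor$ gives, up to $o(1)$,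
\begin{gather*}
\frac{n_3}d=4\rho^3(1-\rho),\qquad \frac{n_2'}d=4\rho^2(1-\rho)^2,\qquad \frac{n_2}d=2\rho^2(1-\rho)^2,\\
\frac{n_1}d=4\rho(1-\rho)^3,\qquad \frac{n_0}d=(1-\rho)^4 .
\end{gather*}
All unknowns are positive for large $d$. This is the whole method: fix the unknowns of the large types near their expected values, solve a triangular system for the small types, and use $0<\rho<1$ to see that the solution is positive. What is still missing, even in this case, is a supply of pairs $(v,k)$ with $4\mid v$, $a$ even, $b$ integral and $k/v$ bounded away from $0$ and $1$.

\section{The parameters $v$ and $k$}\label{sec:arith}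

The pair $k=v-1$ gives $a=v-2$ and $b=v-3$, and with $v=4c$ it satisfies all the conditions of Lemma~\ref{lem:mu}; but it corresponds to the complete design of Remark~\ref{rem:complete}. We construct an infinite family of pairs $(v,k)$ that are congruent to this trivial one but have $k/v$ tending to a limit strictly between $0$ and $1$.

To make $a$ an integer, we factor $v-1=mp$ with $p\mid k$ and $m\mid k-1$. Write $k=lp$; then $a=l(k-1)/m$ is a multiple of $l$. For $b=a(k-2)/(v-2)$ we try $v-2=wlq$ with $q\mid k-2$, where $w$ is a fixed number, to be absorbed later by a congruence. The conditions $m\mid k-1$ and $q\mid k-2$ both follow if $mq\mid v-k$, and the simplest demand is $v-k=mq$. Eliminating $v$ and $k$ from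
\[
v-1=mp,\qquad k=lp,\qquad v-2=wlq,\qquad v-k=mq
\]
leaves the linear system $mp-wlq=1$, $(m-l)p-mq=-1$ for $p$ and $q$. Up to sign its determinant is
\[
Q(l,m)=m^2-wlm+wl^2,
\]
and its solution is $p=(m+wl)/Q(l,m)$, $q=(2m-l)/Q(l,m)$. So we are led to the equation $Q(l,m)=1$. Its solution $(l,m)=(1,1)$ gives $v=w+2$ and $k=w+1$, the trivial pair, and so we take $w=4c-2$.

\begin{lemma}\label{lem:pell}
Let $w\ge6$ and $M\ge1$ be integers. The polynomial $X^2-wX+w$ has real roots $\xi,\xi'$ with $1<\xi<2<\xi'$, and there is a sequence of pairs of positive integers $(l,m)$ with
\[
Q(l,m)=1,\qquad (l,m)\equiv(1,1)\pmod M,\qquad l\to\infty,\qquad m/l\to\xi .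
\]
\end{lemma}

\begin{proof}
The polynomial takes the values $1>0$ at $X=1$ and $4-w<0$ at $X=2$, which locates the roots; also $\xi+\xi'=\xi\xi'=w$. We have $Q(l,m)=(m-l\xi)(m-l\xi')$, and $(\xi-1)(\xi'-1)=1$. So new solutions should arise on multiplying $m-l\xi$ by $\xi-1$. Since $\xi^2=w\xi-w$, we get $(m-l\xi)(\xi-1)=(wl-m)-((w-1)l-m)\xi$, and the same identity holds with $\xi'$ in place of $\xi$. Multiplying the two identities shows that the linear map
\[
U(l,m)=\bigl((w-1)l-m,\ wl-m\bigr)
\]
preserves $Q$. It has integer entries and determinant $-(w-1)+w=1$, so it is invertible modulo $M$. As the group of invertible $2\times2$ matrices over $\mathbb Z/M\mathbb Z$ is finite, there is $r\ge1$ with $U^r\equiv I\pmod M$. Put $(l_h,m_h)=U^{rh}(1,1)$. Then $Q(l_h,m_h)=Q(1,1)=1$ and $(l_h,m_h)\equiv(1,1)\pmod M$.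

For the growth we diagonalize $U$. Put $\eta=\xi'-1>1$, so $\eta^{-1}=\xi-1$. Then $U(1,\xi)=(w-1-\xi,\,w-\xi)=(\xi'-1,\,\xi')=\eta\,(1,\xi)$, because $(\xi'-1)\xi=w-\xi=\xi'$. Exchanging the roots gives $U(1,\xi')=\eta^{-1}(1,\xi')$. Write $(1,1)=x(1,\xi)+y(1,\xi')$, where $x=(\xi'-1)/(\xi'-\xi)>0$ and $y=1-x$. Then
\[
(l_h,m_h)=x\eta^{rh}(1,\xi)+y\eta^{-rh}(1,\xi'),
\]
so $l_h\to\infty$ and $m_h/l_h\to\xi$. Discarding finitely many terms makes all $l_h,m_h$ positive.
\end{proof}

\begin{proposition}\label{prop:vk}
Let $c\ge2$. There are a real number $\rho$ with $0<\rho<1$ and a sequence of pairs of positive integers $(v,k)$ with $v\to\infty$ and $k/v\to\rho$ such that, for each pair, $c\mid v$, the number $a$ of \eqref{eq:ab} is an even integer, the number $b$ is an integer, and $3\mid b$ in case $3\mid c$.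
\end{proposition}

\begin{proof}
Let $w=4c-2\ge6$, and let $(l,m)$ run through the sequence of Lemma~\ref{lem:pell} for $M=cw$, starting far enough out that $2m>l$. Put
\[
p=m+wl,\qquad q=2m-l,\qquad v=mp+1,\qquad k=lp .
\]
Expanding, $mp-wlq=m^2-wlm+wl^2=1$ and $(m-l)p-mq=-m^2+wlm-wl^2=-1$. The first identity gives $v-2=mp-1=wlq$ and the second gives $v-k=(m-l)p+1=mq$. Therefore
\[
k-1=(v-1)-(v-k)=m(p-q),\qquad k-2=(v-2)-(v-k)=q(wl-m),
\]
and
\[
a=\frac{lp\cdot m(p-q)}{mp}=l(p-q),\qquad b=\frac{a(k-2)}{v-2}=\frac{p-q}{w}\,(wl-m).
\]
Now reduce modulo $cw$, where $l\equiv m\equiv1$. First, $v\equiv w+2=4c$, so $c\mid v$. Second, $p-q=(w+1)l-m\equiv w$, so $w\mid p-q$. Hence $a$ is a multiple of the even number $w$, and $b$ is an integer multiple of $wl-m$. Third, $wl-m\equiv w-1=4c-3$, so $3\mid c$ implies $3\mid wl-m$ and $3\mid b$.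

Finally $v=mp+Q(l,m)=2m^2+wl^2\to\infty$, and dividing $k=l(m+wl)$ and $v-k=m(2m-l)$ by $v$ gives
\[
\frac kv\to\rho=\frac{\xi+w}{2\xi^2+w},\qquad 1-\rho=\frac{\xi(2\xi-1)}{2\xi^2+w}.
\]
Both limits are positive because $\xi>1$.
\end{proof}

\section{Rounding the expected pattern}\label{sec:round}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $e_1,\dots,e_{s-1}$, put $c=e_1\cdots e_{s-1}\ge2$, and let $(v,k)$ run through the sequence of Proposition~\ref{prop:vk}. For each pair put $e_s=d=v/c$. Since $0<\rho<1$, the numbers $d$, $k$ and $v-k$ tend to infinity, so we may assume that $d\ge2$, $k>3$, $k\ge c$ and $v-k\ge c$; in particular $k\le v-2$. We use the notation of Section~\ref{sec:group}. The set $\mathcal T$ and the numbers $N_\tau$, $A(\sigma,\tau)$ stay fixed along the sequence. By Lemma~\ref{lem:mu} all $\mu_\sigma$ are integers. By Proposition~\ref{prop:reduce} it suffices to solve \eqref{eq:system} in non-negative integers for all pairs far enough in the sequence; since $d\to\infty$, infinitely many values of $e_s$ then occur.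

\emph{A positive real solution.} The right side of \eqref{eq:system} is an average over all $k$-subsets, so averaging \eqref{eq:fn} produces a solution. Let $x_\tau$ be the average of $n_\tau(Y)$ over all $k$-subsets $Y$ of $\mathcal P$. Then
\begin{equation}\label{eq:real}
\sum_{\tau\in\mathcal T}A(\sigma,\tau)\,x_\tau=\mu_\sigma\qquad(\sigma\in\Sigma).
\end{equation}
A given subset $Z$ of size $j$ of a cell $D$ equals $Y\cap D$ for $\binom{v-c}{k-j}$ sets $Y$. Hence, with $j=|\tau|$,
\[
x_\tau=dN_\tau\binom{v-c}{k-j}\Big/\binom vk=dN_\tau\,\frac{(k)_j\,(v-k)_{c-j}}{(v)_c}.
\]
Since $c$ is fixed, $x_\tau/d\to N_\tau\rho^{\,j}(1-\rho)^{c-j}>0$, and therefore $x_\tau\to\infty$ for each of the finitely many types $\tau$. This is the point at which $0<\rho<1$ is essential.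

\emph{An integral solution nearby.} The $x_\tau$ need not be integers, and rounding all of them would destroy \eqref{eq:real}. So we round only those with $\tau\notin\Sigma$ and use the unknowns with $\tau\in\Sigma$, which are as many as the equations, to restore equality. List $\Sigma$ in order of increasing size. For $\sigma,\tau\in\Sigma$ we have $A(\sigma,\tau)=0$ if $|\sigma|>|\tau|$; if $|\sigma|=|\tau|$, then $A(\sigma,\tau)$ is $1$ for $\sigma=\tau$ and $0$ otherwise. So the square matrix $A_\Sigma=(A(\sigma,\tau))_{\sigma,\tau\in\Sigma}$ is upper triangular with integer entries and ones on the diagonal. It has determinant $1$, and $A_\Sigma^{-1}$ has integer entries. Put $n_\tau=\lfloor x_\tau\rfloor$ for $\tau\notin\Sigma$, and let $(n_\tau)_{\tau\in\Sigma}$ be the unique solution of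
\[
\sum_{\tau\in\Sigma}A(\sigma,\tau)\,n_\tau=\mu_\sigma-\sum_{\tau\notin\Sigma}A(\sigma,\tau)\,n_\tau\qquad(\sigma\in\Sigma).
\]
The right sides are integers, so all $n_\tau$ are integers, and \eqref{eq:system} holds.

\emph{Non-negativity.} Subtracting \eqref{eq:real} from \eqref{eq:system} gives
\[
\sum_{\tau\in\Sigma}A(\sigma,\tau)\,(n_\tau-x_\tau)=\sum_{\tau\notin\Sigma}A(\sigma,\tau)\,\bigl(x_\tau-\lfloor x_\tau\rfloor\bigr)\qquad(\sigma\in\Sigma).
\]
The right sides lie between $0$ and $R=\max_{\sigma\in\Sigma}\sum_{\tau\notin\Sigma}A(\sigma,\tau)$. Hence $|n_\tau-x_\tau|\le K$ for $\tau\in\Sigma$, where $K$ is $R$ times the largest sum of absolute values in a row of $A_\Sigma^{-1}$. The constant $K$ depends only on $e_1,\dots,e_{s-1}$, while $x_\tau\to\infty$. So $n_\tau\ge0$ for all $\tau\in\Sigma$ once we are far enough in the sequence, and $n_\tau=\lfloor x_\tau\rfloor\ge0$ for $\tau\notin\Sigma$.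
\end{proof}

The order of the choices matters: the rounding error $K$ is determined by $e_1,\dots,e_{s-1}$, and $e_s$ is chosen afterwards, so large that the expected counts $x_\tau$ exceed $K$. This is why the last index is not prescribed in Theorem~\ref{thm:main}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $s\ge2$. For $t\ge4$ no such design exists, by Proposition~\ref{prop:four}. For $1\le t\le3$, take a design from Theorem~\ref{thm:main}, say with $e_1=\dots=e_{s-1}=2$. By Lemma~\ref{lem:standard} it is a $t$-design; it is non-complete, it satisfies $t\le3<k<v$, and the same group is block-transitive and $s$-chain-imprimitive.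
\end{proof}

\begin{thebibliography}{1}

\bibitem{ADP}
Carmen Amarra, Alice Devillers, Cheryl E. Praeger,
\emph{Block-transitive 2-designs with a chain of imprimitive partitions},
arXiv:2303.11655 (2023).

\end{thebibliography}
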